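# Outer actions on $2^{\mathbb N}/E_0$ that do not lift

## 1. Relations with no invariant probability measure

Suppose a group acts on a quotient space $X/E$ by maps that come from Borel automorphisms of $X$, but the automorphisms themselves satisfy the group law only up to moving points inside their $E$-classes. Can they be re-chosen so that the group law holds exactly? This section fixes the terms and proves a case in which the answer is always yes.

**Definitions.** Let $X$ be a standard Borel space. A countable Borel equivalence relation (CBER) on $X$ is an equivalence relation $E$ that is Borel in $X^2$ and has countable classes. $\mathrm{Aut}_B(E)$ is the group of Borel automorphisms $T$ of $X$ with $x\mathrel Ey\iff T(x)\mathrel ET(y)$. The inner ones, with $x\mathrel ET(x)$ for all $x$, form a normal subgroup $\mathrm{Inn}_B(E)=[E]_B$, and $\mathrm{Out}_B(E)=\mathrm{Aut}_B(E)/\mathrm{Inn}_B(E)$. Write $[T]$ for the class of $T$. An outer action of a countable group $G$ on $X/E$ is a homomorphism $\alpha:G\to\mathrm{Out}_B(E)$. A lift of $\alpha$ is a homomorphism $\tilde\alpha:G\to\mathrm{Aut}_B(E)$ with $[\tilde\alpha(g)]=\alpha(g)$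 for all $g$.

A Borel isomorphism between two CBERs identifies their groups $\mathrm{Aut}_B$, $\mathrm{Inn}_B$ and $\mathrm{Out}_B$, so lifting questions may be moved along it. A relation is aperiodic if all its classes are infinite. We use the Feldman–Moore theorem throughout: every CBER is the orbit relation of a countable group of Borel automorphisms. A Borel measure $\mu$ is $E$-invariant if $T_*\mu=\mu$ for all $T\in[E]_B$.

**Free groups.** If $G$ is free, every outer action lifts: choose for each free generator $s$ any representative $T_s$ of $\alpha(s)$ and extend $s\mapsto T_s$ to a homomorphism. It agrees with $\alpha$ modulo $\mathrm{Inn}_B(E)$ on generators, hence everywhere. This covers $\mathbb Z$. For a general $G$ one can still choose representatives $T_g$, but then $T_gT_h=T_{gh}\circ(\text{an inner automorphism})$, and the inner errors have to be removed simultaneously. There is a class of relations with so much room that this is always possible.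

**Proposition 1.** Let $E$ be a CBER on $X$, and let $X_\infty$ be the union of its infinite classes. If $E|X_\infty$ has no invariant Borel probability measure, then every outer action of every countable group on $X/E$ lifts.

The input is Nadkarni's theorem (for general CBERs see Becker–Kechris, *The Descriptive Set Theory of Polish Group Actions*, Thm 4.3.1): an aperiodic CBER with no invariant probability measure is compressible. This means that there is a Borel injection $f:X\to X$ with $f(x)\mathrel Ex$ such that $B=X\setminus f(X)$ meets every class. For example, if all points of $\mathbb N$ are equivalent, take $f(n)=n+1$ and $B=\{0\}$.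

**Step 1: reduce to classes of one size.** Let $X_n$ be the union of the classes of size $n$, $1\le n<\infty$. The sets $X_n$ and $X_\infty$ are Borel, and automorphisms of $E$ preserve class sizes, so they preserve each of these sets. Conversely, automorphisms of the pieces glue to a Borel automorphism of $E$, inner iff each piece is. So $\mathrm{Aut}_B(E)$, $\mathrm{Inn}_B(E)$, $\mathrm{Out}_B(E)$ are the products of the corresponding groups of the pieces, and it suffices to lift on each piece.

**Step 2: finite classes.** Using a Borel linear order on $X$, let $A_n\subset X_n$ be the Borel set of points that are least in their class. Listing each class in increasing order gives a Borel isomorphism $X_n\cong A_n\times\{1,\dots,n\}$ that turns $E|X_n$ into equality of first coordinates. An automorphism $T$ induces a Borel automorphism $\bar T$ of $A_n$; the map $T\mapsto\bar T$ is a homomorphism, and $T$ is inner iff $\bar T=\mathrm{id}$. So $[T]\mapsto\bar T$ is a well-defined injective homomorphism on $\mathrm{Out}_B(E|X_n)$. Hence $[T]\mapsto\bar T\times\mathrm{id}$ is a homomorphism $\mathrm{Out}_B(E|X_n)\to\mathrm{Aut}_B(E|X_n)$.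 It is a section of the quotient map, since $\bar T\times\mathrm{id}$ and $T$ induce the same map on $A_n$. Composing an outer action with this section gives a lift.

**Step 3: on infinite classes, make room for a copy of $X$ for each $g\in G$.** Assume $X=X_\infty\ne\emptyset$, and take $f,B$ as above; $B$ is Borel because injective Borel images are Borel. We build a Borel bijection $\Phi:X\times G\to X$ with
$$\Phi(x,g)\mathrel Ex\qquad\text{for all }(x,g).\tag{1}$$
First, $(b,m)\mapsto f^m(b)$ is injective on $B\times\mathbb N$. Indeed, if $f^m(b)=f^{m'}(b')$ with $m\le m'$, then $b=f^{m'-m}(b')$, and $b\notin f(X)$ forces $m=m'$ and $b=b'$. Let $\{g_i\}_{i\in\mathbb N}$ be a countable group of Borel automorphisms with orbit relation $E$, and let $i(x)$ be the least $i$ with $g_ix\in B$; it exists because $B$ meets every class. Fix an injection $\langle\cdot,\cdot\rangle:\mathbb N\times G\to\mathbb N$. The Borel map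
$$(x,g)\mapsto f^{\langle i(x),g\rangle}(g_{i(x)}x)$$
sends $(x,g)$ into the class of $x$. It is injective: its value determines $g_{i(x)}x\in B$ and the exponent, hence $i(x)$ and $g$, hence $x$. In the other direction $x\mapsto(x,1)$ is a Borel injection $X\to X\times G$. The Schröder–Bernstein construction, which is Borel, gives a Borel bijection $\Phi$ that on one Borel set is the first injection and on its complement is the inverse of the second. Both satisfy (1), so $\Phi$ does.

**Step 4: act by telescoping.** Let $T_g$ represent $\alpha(g)$ and put, on $X\times G$,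
$$h\cdot(x,g)=(T_{hg}T_g^{-1}x,\ hg).\tag{2}$$
This is a Borel action: $1\cdot(x,g)=(x,g)$, and
$$h'\cdot\big(h\cdot(x,g)\big)=(T_{h'hg}T_{hg}^{-1}T_{hg}T_g^{-1}x,\ h'hg)=h'h\cdot(x,g).$$
Let $\theta(h)=\Phi\circ(h\,\cdot)\circ\Phi^{-1}$, a Borel action of $G$ on $X$. For $y=\Phi(x,g)$, (1) gives $y\mathrel Ex$ and $\theta(h)y\mathrel ET_{hg}T_g^{-1}x$. Now $T_{hg}T_g^{-1}$ represents $\alpha(hg)\alpha(g)^{-1}=\alpha(h)$, so $T_{hg}T_g^{-1}x\mathrel ET_hx$, and $T_hx\mathrel ET_hy$ since $x\mathrel Ey$. Hence $\theta(h)y\mathrel ET_hy$ for all $y$. So $T_h^{-1}\theta(h)$ is a Borel automorphism of $X$ that moves points inside their classes, that is, an inner automorphism. Therefore $\theta(h)\in\mathrm{Aut}_B(E)$ and $[\theta(h)]=\alpha(h)$. $\square$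

## 2. What an invariant measure forbids

Now let $E_0$ be eventual equality on $2^{\mathbb N}$: $x\mathrel{E_0}y$ iff $x(m)=y(m)$ for all large $m$. The question, from Frisch, Kechris and Shinko, "Lifts of Borel actions on quotient spaces", arXiv:2011.01395 (2020), is whether every outer action of every countable group on $2^{\mathbb N}/E_0$ lifts. They record that outer actions of free groups and of finite groups always lift, and that if every outer action of $G$ on every CBER lifts then $G$ is treeable; so some outer actions on some CBERs do not lift. The question is what happens for $E_0$, which carries the fair-coin measure.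

**Lemma 2.** Let $E$ be a CBER on $X$.

(a) Let $\mu$ be a Borel measure invariant under some countable group $\Delta$ of Borel automorphisms with orbit relation $E$. If $A\subset X$ is Borel and $\varphi:A\to X$ is a Borel injection with $\varphi(x)\mathrel Ex$, then $\mu(\varphi(A))=\mu(A)$. In particular $\mu$ is $E$-invariant.

(b) If $E$ is aperiodic and has an invariant probability measure, then $E$ is not smooth, that is, it has no Borel transversal.

*Proof.* (a) Let $\Delta=\{g_i\}$ and let $A_i$ be the set of $x\in A$ for which $i$ is least with $\varphi(x)=g_ix$. Then $\varphi(A)$ is the disjoint union of the sets $g_iA_i$, so $\mu(\varphi(A))=\sum_i\mu(A_i)=\mu(A)$. Applied to the inverse of $T\in[E]_B$, this gives $E$-invariance.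

(b) Suppose $A$ is a Borel transversal and $\mu$ is an invariant probability measure. With $\{g_i\}$ from Feldman–Moore, let $\varphi_n(a)$ be the $n$-th distinct point in the list $g_0a,g_1a,\dots$, for $a\in A$. The $\varphi_n$ are Borel injections of $A$ with disjoint images covering $X$, and their graphs lie in $E$. By (a), $1=\sum_n\mu(A)$, which is impossible. $\square$

**Where Section 1 stops.** Let $\mu$ be an $E$-invariant probability measure and $|G|\ge2$. A bijection $\Phi$ as in (1) cannot exist: by Lemma 2(a) each of the disjoint sets $\Phi(X\times\{g\})$ would have measure $1$. So Step 3 fails.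

**Facts about $E_0$.** Call a CBER hyperfinite if it is an increasing union of Borel equivalence relations with finite classes. $E_0$ is hyperfinite (let $x,y$ be $n$-related if they agree from $n$ on) and aperiodic. Flipping finitely many coordinates is inner, so an $E_0$-invariant probability measure gives all $2^n$ cylinders of length $n$ the same mass. Thus the fair-coin measure $\mu_0$ is the only one (it is invariant by Lemma 2(a), since the group of finite flips generates $E_0$). By Lemma 2(b), $E_0$ is not smooth. We use the following theorem of Dougherty–Jackson–Kechris (Trans. AMS 341 (1994), Thm 9.1): two aperiodic non-smooth hyperfinite CBERs are Borel isomorphic iff they have the same number of ergodic invariant probability measures.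

**The results.** A positive definite function on $L$ is a function $\psi:L\to\mathbb C$ such that every matrix $(\psi(g_j^{-1}g_i))_{i,j}$ is positive semidefinite. A countable group $L$ has the Haagerup property if there are positive definite functions in $c_0(L)$, with value $1$ at the identity, that converge pointwise to $1$.

**Theorem A.** For every countable group $G$ there is an (injective) outer action $\alpha:G\to\mathrm{Out}_B(E_0)$ such that for every subgroup $L\le G$, if $\alpha|_L$ has a lift, then:

1. $L$ has the Haagerup property;
2. $L$ does not contain commuting subgroups $H,K$ with $H$ non-amenable and $K$ infinite.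

So if every outer action of $G$ on $2^{\mathbb N}/E_0$ lifts, then $G$ has the Haagerup property, and every infinite subgroup of $G$ has amenable centralizer in $G$.

**Corollary.** Not every outer action on $2^{\mathbb N}/E_0$ lifts. Every infinite group with Kazhdan's property (T), e.g. $SL_3(\mathbb Z)$, has an outer action on $2^{\mathbb N}/E_0$ that does not lift. So do $F_2\times\mathbb Z$ and $F_2\times F_2$ (which have the Haagerup property). For $SL_3(\mathbb Z)$ the action can be chosen not to lift on any finite-index subgroup.

**Theorem B.** Let $E$ be a hyperfinite CBER on $X$ and let $X_\infty$ be the union of its infinite classes. The following are equivalent: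

1. every outer action of every countable group on $X/E$ lifts;
2. every outer action of $SL_3(\mathbb Z)$ on $X/E$ lifts;
3. $E|X_\infty$ has no invariant Borel probability measure.

Moreover (3)$\Rightarrow$(1) holds for every CBER $E$, hyperfinite or not.

The "moreover" part is Proposition 1.

## 3. Group extensions as a source of outer actions

Let $q:\Gamma\to G$ be a surjective homomorphism of countable groups with kernel $N$, and let $\Gamma$ act freely by Borel automorphisms on $Y$. Let $E$ be the $N$-orbit relation. If $y=nx$ with $n\in N$, then $\gamma y=(\gamma n\gamma^{-1})\gamma x$, so each $\gamma$ acts as an automorphism of $E$; and elements of $N$ act as inner ones. So we get an outer action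
$$\alpha:G=\Gamma/N\to\mathrm{Out}_B(E),\qquad \alpha(q(\gamma))=[\gamma].$$
It is injective: if $\gamma\notin N$ then $\gamma x\notin Nx$ by freeness.

A lift $\theta$ of $\alpha|_L$ is a section of $q$ that may depend on the point. Let $g\in L$ and $q(\gamma)=g$. Since $\theta(g)$ and $\gamma$ have the same class, $\theta(g)=\gamma\circ T$ with $T$ inner, so $\theta(g)x\in\gamma Nx=N\gamma x$. By freeness there is exactly one $s(g,x)\in\Gamma$ with $\theta(g)x=s(g,x)x$, and $s(g,x)\in N\gamma=q^{-1}(g)$. The map $s(g,\cdot)$ is Borel, since $\{x:s(g,x)=\delta\}=\{x:\theta(g)x=\delta x\}$. From $\theta(g)\theta(h)x=\theta(gh)x$ and uniqueness,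
$$s(gh,x)=s(g,\theta(h)x)\,s(h,x).\tag{3}$$

If the extension splits, a homomorphic section gives a lift at once. So one would first take an extension that does not split. But this is not enough: $2\mathbb Z\to\mathbb Z\to\mathbb Z/2$ does not split, since $\mathbb Z$ is torsion-free, yet every outer action of a finite group lifts. The dependence on $x$ in (3) gives real extra freedom, and we need an extension in which even a point-dependent section has consequences for $G$.

The extension with the fewest accidental relations is $F\to G$ with $F$ free. Here $N=\ker$ is the problem. Suppose $G\ne1$ and some free generator $s_1$ maps to $1$. Then for another generator $s_2$ the kernel contains $s_1$ and $s_2s_1s_2^{-1}$. These do not commute, so they generate a free group of rank $2$, and $N$ is not amenable. A group with a free probability-measure-preserving (pmp) action whose orbit relation is hyperfinite is amenable, so for a free pmp action of $F$ the relation $E$ is not hyperfinite, and it is not a copy of $E_0$.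

The way out is to make the kernel abelian and nothing more. In the Cayley graph of $G$, a word in $F$ is a path. We remember only the net number of times the path crosses each edge, which is an integer flow. This makes the kernel abelian, and yet the flow still has to carry one unit from $1$ to $g$.

## 4. The flow extension

**Notation.** Let $S=\{s_1,s_2,\dots\}$ be a countable set (finite or infinite), $F$ the free group on $S$, and $p:F\to G$ a surjection with $p(s_1)=1$. Let $C=\mathbb Z^{(G\times S)}$ be the group of finitely supported integer functions on $G\times S$, with basis $e_{(g,s)}$ and left translation $h\,e_{(g,s)}=e_{(hg,s)}$. Regard $(g,s)$ as an edge from $g$ to $gp(s)$. The boundary map $\partial:C\to\mathbb Z^{(G)}$, $\partial e_{(g,s)}=\delta_{gp(s)}-\delta_g$, is $G$-equivariant.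

**Step 1: define $\Gamma$.** In the semidirect product $C\rtimes G$, with $(v,g)(v',g')=(v+gv',gg')$, let $\Gamma$ be the subgroup generated by the elements $(e_{(1,s)},p(s))$, $s\in S$. Let $q(v,g)=g$ and $c(v,g)=v$ be the coordinates restricted to $\Gamma$. Then $q$ is a homomorphism onto $G$, since $p$ is onto, and
$$c(\gamma\gamma')=c(\gamma)+q(\gamma)\,c(\gamma').\tag{4}$$
Let $N=\ker q=\{(v,1)\in\Gamma\}$. The map $c$ embeds $N$ in $C$, so $N$ is torsion-free abelian. It contains
$$a=(e_{(1,s_1)},1),$$
because $p(s_1)=1$. So $N$ is infinite and $a$ has infinite order. (As a quotient of $F$, $\Gamma$ is $F/L_0$, where $L_0$ is the kernel of $F\to C\rtimes G$, $s\mapsto(e_{(1,s)},p(s))$.)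

**Step 2: compute boundaries.** We claim
$$\partial c(\gamma)=\delta_{q(\gamma)}-\delta_1\qquad(\gamma\in\Gamma).\tag{5}$$
Both sides, as functions $b$ of $\gamma$, satisfy $b(\gamma\gamma')=b(\gamma)+q(\gamma)b(\gamma')$: the left side by (4), and the right side because $\delta_{q(\gamma)}-\delta_1+q(\gamma)(\delta_{q(\gamma')}-\delta_1)=\delta_{q(\gamma\gamma')}-\delta_1$. This identity gives $b(1)=0$ and $b(\gamma^{-1})=-q(\gamma)^{-1}b(\gamma)$, so the set where the two sides agree is a subgroup. It contains the generators of $\Gamma$.

**Two examples.** For a generator $s$, write $c(s)$ for the flow of its image in $\Gamma$. From (4), $c(s^{-1})=-e_{(p(s)^{-1},s)}$: the edge that ends at $1$, crossed backwards. So $c$ of a word is the net number of crossings of each edge by the path it spells from $1$. For $G=\{1,u\}$ of order two and $p(s_2)=u$, we get $c(s_2^2)=e_{(1,s_2)}+e_{(u,s_2)}$, a loop. The commutator of $s_2^2$ and $s_1$ is nontrivial in $F$ but has flow $0$, since both elements map into $N$; it is killed in $\Gamma$.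

For $G=\mathbb Z$, $S=\{s_1,s_2\}$ and $p(s_2)=1\in\mathbb Z$, we have $c(s_2^k)=e_{(0,s_2)}+\dots+e_{(k-1,s_2)}$ for $k\ge1$: a unit flow along the line from $0$ to $k$.

**Step 3: a norm that sees distance.** Give $s_i$ the weight $w(s_i)=i$. Let $\mathcal H$ be the complex Hilbert space of functions on $G\times S$ with $\|v\|^2=\sum_{(g,s)}w(s)|v(g,s)|^2<\infty$. Then $C\subset\mathcal H$, and $G$ acts unitarily by translation. Let $\ell(g)$ be the least total weight of a word in $S^{\pm1}$ that represents $g$. A word of weight $\le R$ has length $\le R$ and uses only letters $s_i^{\pm1}$ with $i\le R$. So there are finitely many such words, and $\ell(g)\to\infty$ as $g\to\infty$ in $G$.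

**Lemma 3.** If $v\in C$ and $\partial v=\delta_g-\delta_1$, then $\|v\|^2\ge\ell(g)$.

*Proof.* We may assume $g\ne1$, as $\ell(1)=0$. Consider the graph on $G$ whose edges are the $(g',s)$ in the support of $v$, and let $D$ be the connected component of $1$. Each edge of the support has both endpoints in $D$ or neither, so it contributes $0$ to the sum of $\partial v$ over $D$. If $g\notin D$, this sum would be $-1$. So $g\in D$, and a simple path of support edges joins $1$ to $g$. It spells a word representing $g$, with letter $s$ or $s^{-1}$ according to the direction in which $(g',s)$ is crossed. So the total weight of its edges is at least $\ell(g)$. The edges are distinct, and $|v|\ge1$ on each because $v$ is integer-valued. Hence $\|v\|^2\ge\ell(g)$. $\square$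

Integrality matters. If $1$ and $g$ are joined by $m$ edge-disjoint paths of $r$ edges of weight $1$, the real flow with value $1/m$ along each path has squared norm $r/m$.

## 5. The outer action on a copy of $E_0$

The aim is a free action of $\Gamma$ whose $N$-orbit relation is isomorphic to $E_0$. Let $\Gamma$ act on $2^\Gamma$ by $(\gamma x)(\delta)=x(\gamma^{-1}\delta)$, and let $\mu$ be the fair-coin product measure, which is invariant.

**Step 1: freeness.** If $\gamma\ne1$ and $\gamma x=x$, then $x$ is constant on each pair $\{\delta,\gamma^{-1}\delta\}$. As $\Gamma$ is infinite, infinitely many of these pairs are pairwise disjoint, so the set of such $x$ is null. Hence the free part $X_0$ is a conull invariant Borel set.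

**Step 2: hyperfiniteness.** The Ornstein–Weiss theorem says that a pmp Borel action of a countable amenable group has hyperfinite orbit relation on an invariant conull Borel set. Apply it to the abelian group $N$ to get an $N$-invariant conull Borel set $X_1$ on which the $N$-orbit relation is hyperfinite.

**Step 3: only one invariant measure.** If two events depend on finite sets $D,D'\subset\Gamma$ of coordinates, then $a^iD\cap D'=\emptyset$ for all but finitely many $i$, because $a$ has infinite order. So $a$ acts as a mixing, hence ergodic, transformation. By the Birkhoff theorem applied to a countable dense subset of $C(2^\Gamma)$ (the space of continuous functions), and uniform approximation,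
$$X_2=\Big\{x:\ \tfrac1n\sum_{i<n}f(a^ix)\to\int f\,d\mu\ \text{ for all }f\in C(2^\Gamma)\Big\}$$
is a conull Borel set.

Let $Y=\bigcap_{\gamma\in\Gamma}\gamma(X_0\cap X_1\cap X_2)$, a conull $\Gamma$-invariant Borel set, and let $E$ be the $N$-orbit relation on $Y$.

**Lemma 4.** $\mu$ is the unique $E$-invariant probability measure on $Y$, and $E$ is Borel isomorphic to $E_0$.

*Proof.* $\mu$ is $N$-invariant, hence $E$-invariant by Lemma 2(a). If $\nu$ is an $E$-invariant probability measure on $Y$, it is $a$-invariant. So for every $f\in C(2^\Gamma)$
$$\int f\,d\nu=\int\tfrac1n\sum_{i<n}f(a^ix)\,d\nu(x)\longrightarrow\int f\,d\mu$$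
by dominated convergence, as $Y\subset X_2$. Thus $\nu=\mu$. In particular $\mu$ is ergodic, since conditioning on an invariant set of measure strictly between $0$ and $1$ would give a second invariant measure. So $E$ has exactly one ergodic invariant probability measure, as does $E_0$. $E$ is aperiodic because $N$ is infinite and acts freely. It is hyperfinite because $Y$ is an invariant Borel subset of $X_1$. It is non-smooth by Lemma 2(b). Now apply Dougherty–Jackson–Kechris. $\square$

By Section 3, $\Gamma$ gives an injective outer action $\alpha:G\to\mathrm{Out}_B(E)$, and by Lemma 4 it may be regarded as an outer action on $2^{\mathbb N}/E_0$. This is the $\alpha$ of Theorem A.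

## 6. A lift gives a random flow from $1$ to $g$

**Lemma 5.** Let $L\le G$ and let $\theta:L\to\mathrm{Aut}_B(E)$ lift $\alpha|_L$. Write $gx=\theta(g)x$ for $g\in L$, $x\in Y$. This $L$-action preserves $\mu$, and there are countably-valued Borel maps $\beta(g,\cdot):Y\to C$ $(g\in L)$ with
$$\beta(gh,x)=\beta(g,hx)+g\,\beta(h,x),\tag{6}$$
$$\partial\beta(g,x)=\delta_g-\delta_1,\qquad\text{hence}\qquad\|\beta(g,x)\|^2\ge\ell(g).\tag{7}$$

*Proof.* For $T\in[E]_B$ we have $\theta(g)^{-1}T\theta(g)\in[E]_B$, so
$$T_*\theta(g)_*\mu=\theta(g)_*\big(\theta(g)^{-1}T\theta(g)\big)_*\mu=\theta(g)_*\mu .$$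
So $\theta(g)_*\mu$ is $E$-invariant and equals $\mu$ by Lemma 4. With $s$ as in Section 3, put $\beta(g,x)=c(s(g,x))$. Since $q(s(g,hx))=g$, identity (6) is (3) combined with (4). The first part of (7) is (5), and the second is Lemma 3. $\square$

Two remarks are used below. By (6) with $g=h=1$, $\beta(1,x)=0$. And the lower bound in (7) holds at every $x$, with no exceptional set.

**Example.** For $G=\mathbb Z$ and $S=\{s_1,s_2\}$ as in Section 4, the powers of $s_2$ give a lift. Its flow does not depend on $x$: for $k\ge1$, $\beta(k,x)=e_{(0,s_2)}+\dots+e_{(k-1,s_2)}$. Here $\|\beta(k,x)\|^2=2k=\ell(k)$, so (7) is sharp.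

## 7. Proof of Theorem A(1): Gaussian averages of the flow

From now on $\alpha|_L$ lifts, and $\beta$ is as in Lemma 5. If $\beta$ did not depend on $x$, then $g\mapsto\beta(g)$ would be a cocycle for a unitary representation with $\|\beta(g)\|\to\infty$, and $e^{-t\|\beta(g)\|^2}$ would be the functions we want. In general we average over $x$. The tool that turns $e^{-\|v-w\|^2/2}$ into an inner product is the symmetric Fock space.

**Exponential vectors.** Let $\mathcal F=\bigoplus_{n\ge0}\mathrm{Sym}^n\mathcal H$, where $\mathrm{Sym}^n\mathcal H\subset\mathcal H^{\otimes n}$ and $\mathrm{Sym}^0\mathcal H=\mathbb C$. For a real vector $v\in\mathcal H$ let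
$$\mathcal E(v)=e^{-\|v\|^2/2}\bigoplus_{n\ge0}\frac{v^{\otimes n}}{\sqrt{n!}}.$$
Since $\langle v^{\otimes n},w^{\otimes n}\rangle=\langle v,w\rangle^n$, for real $v,w$ we get
$$\langle\mathcal E(v),\mathcal E(w)\rangle=e^{-\frac12\|v\|^2-\frac12\|w\|^2+\langle v,w\rangle}=e^{-\|v-w\|^2/2}.\tag{8}$$
In particular $\|\mathcal E(v)\|=1$. The natural unitary representation $\sigma$ of $G$ on $\mathcal F$ satisfies $\sigma(g)\mathcal E(v)=\mathcal E(gv)$.

For $t>0$ and $g\in L$ put $\psi_t(g)=\int e^{-t\|\beta(g,x)\|^2}\,d\mu(x)$.

**Step 1: $\psi_t$ is positive definite.** Let $g_1,\dots,g_m\in L$ and $b_i(x)=\beta(g_i,g_i^{-1}x)$. By (6),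
$$0=\beta(g_j^{-1}g_j,g_j^{-1}x)=\beta(g_j^{-1},x)+g_j^{-1}b_j(x),$$
so $\beta(g_j^{-1},x)=-g_j^{-1}b_j(x)$, and
$$\beta(g_j^{-1}g_i,g_i^{-1}x)=\beta(g_j^{-1},x)+g_j^{-1}\beta(g_i,g_i^{-1}x)=g_j^{-1}\big(b_i(x)-b_j(x)\big).$$
Substituting $g_i^{-1}x$ for $x$ in the integral, which is allowed because the action preserves $\mu$, and using (8),
$$\psi_t(g_j^{-1}g_i)=\int e^{-t\|b_i(x)-b_j(x)\|^2}d\mu=\int\big\langle\mathcal E(\sqrt{2t}\,b_i(x)),\mathcal E(\sqrt{2t}\,b_j(x))\big\rangle\,d\mu .$$
An integral of Gram matrices is positive semidefinite. Also $\psi_t(1)=1$.

**Step 2: $\psi_t\to1$ pointwise as $t\to0$.** For fixed $g$ the integrand tends to $1$ at every $x$ and is bounded by $1$; use dominated convergence.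

**Step 3: decay.** By (7), $0\le\psi_t(g)\le e^{-t\ell(g)}$, so $\psi_t\in c_0(L)$.

Taking $t=1/n$, we see that $L$ has the Haagerup property.

## 8. Proof of Theorem A(2): commuting subgroups

The groups $F_2\times\mathbb Z$ and $F_2\times F_2$ have the Haagerup property, so part (1) says nothing about them. What the average $\psi_t$ loses is how $\beta(k,\cdot)$ transforms under elements $h$ that commute with $k$. Equating the expansions of $\beta(hk,y)$ and $\beta(kh,y)$ shows that $h$ displaces $\beta(k,\cdot)$ only by values of $\beta(h,\cdot)$, however large $k$ is. So the vectors $\mathcal E(t\beta(k,\cdot))$ are almost $H$-invariant uniformly in $k$. But as $k\to\infty$ they leave $\mathrm{Sym}^0\mathcal H$, and outside $\mathrm{Sym}^0\mathcal H$ a non-amenable $H$ has no almost invariant vectors.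

Suppose $H,K\le L$ commute elementwise, $H$ is non-amenable and $K$ is infinite. Let $H$ act on $L^2(Y,\mu;\mathcal F)$ by
$$(\pi(h)\Phi)(x)=\sigma(h)\Phi(h^{-1}x).$$
This is unitary because $\mu$ is preserved. Let $P$ be the orthogonal projection onto $L^2(Y;\mathrm{Sym}^0\mathcal H)$. It commutes with $\pi$, since $\sigma$ preserves each $\mathrm{Sym}^n\mathcal H$.

**Step 1: a spectral gap on $\operatorname{ran}(1-P)$.** Let $n\ge1$. The vectors $w(s)^{-1/2}e_{(g,s)}$ form an orthonormal basis of $\mathcal H$ permuted by $G$, so as an $H$-representation $\mathcal H^{\otimes n}\cong\ell^2((G\times S)^n)$. The group $H$ acts freely on $(G\times S)^n$, so splitting this set into $H$-orbits shows that $\mathcal H^{\otimes n}$ is a multiple of the left regular representation $\lambda_H$. Its subrepresentation $\mathrm{Sym}^n\mathcal H$ is therefore contained in a multiple of $\lambda_H$. By Fell's absorption principle ($\rho\otimes\lambda_H$ is a multiple of $\lambda_H$ for every unitary $\rho$), $L^2(Y;\mathrm{Sym}^n\mathcal H)=L^2(Y)\otimes\mathrm{Sym}^n\mathcal H$ is also contained in a multiple of $\lambda_H$. Summing over $n\ge1$,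 so is $\pi|_{\operatorname{ran}(1-P)}$.

By the Hulanicki–Reiter theorem, $H$ is amenable iff $\lambda_H$ has almost invariant vectors. As $H$ is non-amenable, there are a finite $Q\subset H$ and $\kappa>0$ with $\kappa^2\|\xi\|^2\le\sum_{h\in Q}\|\lambda_H(h)\xi-\xi\|^2$ for all $\xi\in\ell^2(H)$. Adding this inequality over the summands of a multiple of $\lambda_H$ gives
$$\kappa^2\|\Phi\|^2\le\sum_{h\in Q}\|\pi(h)\Phi-\Phi\|^2\qquad(\Phi\in\operatorname{ran}(1-P)).\tag{9}$$

**Step 2: vectors that $H$ hardly moves.** For $t>0$ and $k\in K$ let $\omega_k(x)=\mathcal E(t\beta(k,k^{-1}x))$. This is measurable, because $\beta$ is Borel and countably-valued, and $\omega_k$ is a unit vector. Let $h\in H$ and $y=k^{-1}h^{-1}x$, so that $hy=k^{-1}x$ and $ky=h^{-1}x$, as $h,k$ commute. Expand $\beta(hk,y)=\beta(kh,y)$ by (6) in both ways: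
$$\beta(h,ky)+h\beta(k,y)=\beta(k,k^{-1}x)+k\beta(h,y).$$
Hence
$$h\beta(k,y)-\beta(k,k^{-1}x)=k\beta(h,y)-\beta(h,ky).\tag{10}$$
Now $(\pi(h)\omega_k)(x)=\sigma(h)\mathcal E(t\beta(k,k^{-1}h^{-1}x))=\mathcal E(t\,h\beta(k,y))$. By (8), (10) and $\|v-w\|^2\le2\|v\|^2+2\|w\|^2$,
$$\|(\pi(h)\omega_k)(x)-\omega_k(x)\|^2=2-2e^{-\frac{t^2}2\|k\beta(h,y)-\beta(h,ky)\|^2}\le2-2e^{-t^2\|\beta(h,y)\|^2}e^{-t^2\|\beta(h,ky)\|^2}.$$
For $u,v\in[0,1]$ we have $1-uv\le(1-u)+(1-v)$. Integrate over $x$; since $x\mapsto y=k^{-1}h^{-1}x$ and $x\mapsto ky=h^{-1}x$ preserve $\mu$,
$$\|\pi(h)\omega_k-\omega_k\|^2\le4\eta_t(h),\qquad\eta_t(h)=\int\big(1-e^{-t^2\|\beta(h,x)\|^2}\big)\,d\mu(x).\tag{11}$$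
The bound does not depend on $k$, and $\eta_t(h)\to0$ as $t\to0$ by dominated convergence.

**Step 3: the vectors leave $\operatorname{ran}P$.** The $\mathrm{Sym}^0$-component of $\mathcal E(v)$ is $e^{-\|v\|^2/2}$. So by (7)
$$\|P\omega_k\|^2=\int e^{-t^2\|\beta(k,k^{-1}x)\|^2}d\mu(x)\le e^{-t^2\ell(k)}.$$

**Step 4: contradiction.** Apply (9) to $\Phi=(1-P)\omega_k$. Since $1-P$ commutes with $\pi$ and is a contraction, (11) gives
$$1-e^{-t^2\ell(k)}\le\|(1-P)\omega_k\|^2\le\kappa^{-2}\sum_{h\in Q}\|\pi(h)\omega_k-\omega_k\|^2\le4\kappa^{-2}\sum_{h\in Q}\eta_t(h)\qquad(k\in K).$$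
Since $Q$ and $\kappa$ do not depend on $t$, we can fix $t>0$ so that the right side is less than $1/2$. Then let $k\to\infty$ in the infinite set $K$. As $\ell(k)\to\infty$, we get $1\le1/2$. This contradiction proves part (2).

**The last sentence of Theorem A.** If every outer action of $G$ on $2^{\mathbb N}/E_0$ lifts, then $\alpha$ lifts, and we may take $L=G$. Part (1) gives the Haagerup property. If $K\le G$ is infinite, its centralizer $H$ commutes with $K$ elementwise, so by (2) it is amenable. $\square$

## 9. Property (T), and $SL_3(\mathbb Z)$

Recall that $G$ has property (T) if there are a finite nonempty $Q\subset G$ and $\kappa>0$ such that, for every unitary representation $\pi$ of $G$ and every $\xi$ orthogonal to the $\pi$-invariant vectors, $\kappa\|\xi\|\le\max_{h\in Q}\|\pi(h)\xi-\xi\|$. Finite groups have it. We use Kazhdan's theorem that $SL_3(\mathbb Z)$ has it, and the textbook fact that it passes to finite-index subgroups.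

**Step 1: an infinite group with (T) does not have the Haagerup property.** Let $\psi$ be positive definite with $\psi(1)=1$. By the GNS construction, $\psi(g)=\langle\pi(g)\xi,\xi\rangle$ with $\|\xi\|=1$. Write $\xi=\xi_0+\xi_1$ with $\xi_0$ invariant and $\xi_1$ orthogonal to the invariant vectors. Then $\pi(g)\xi-\xi=\pi(g)\xi_1-\xi_1$, so
$$\kappa^2\|\xi_1\|^2\le\max_{h\in Q}\|\pi(h)\xi-\xi\|^2=\max_{h\in Q}2\big(1-\mathrm{Re}\,\psi(h)\big),$$
$$|1-\psi(g)|=|\langle\xi-\pi(g)\xi,\xi\rangle|\le2\|\xi_1\|\qquad(g\in G).$$
So if such functions converge to $1$ on the finite set $Q$, they converge to $1$ uniformly on $G$. But if $\psi\in c_0(G)$ and $G$ is infinite, then $\sup_g|1-\psi(g)|\ge1$.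

**Step 2: the Corollary.** Let $G$ be infinite with (T). By Step 1 and Theorem A(1) with $L=G$, the outer action $\alpha$ does not lift. This applies to $G=SL_3(\mathbb Z)$, so the answer to the question is no. A finite-index subgroup $L$ of $SL_3(\mathbb Z)$ is again infinite with (T), so the same $\alpha$ does not lift on $L$. For $F_2\times\mathbb Z$ and $F_2\times F_2$ take $L=G$, let $H$ be the first factor and $K$ the second. They commute, $H\cong F_2$ is non-amenable and $K$ is infinite, so $\alpha$ does not lift by Theorem A(2). $\square$

## 10. Which hyperfinite relations have the lifting property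

It remains to prove Theorem B. Proposition 1 is (3)$\Rightarrow$(1), for every CBER, and (1)$\Rightarrow$(2) is trivial. For (2)$\Rightarrow$(3) let $E$ be hyperfinite and suppose that $E|X_\infty$ has an invariant probability measure. We produce an outer action of $SL_3(\mathbb Z)$ on $X/E$ that does not lift.

**Step 1: identify $E|X_\infty$.** It is aperiodic and hyperfinite, and non-smooth by Lemma 2(b). By the Farrell–Varadarajan ergodic decomposition, its ergodic invariant probability measures form a nonempty standard Borel space. Let $Z$ be a standard Borel space of the same cardinality, let $\Delta_Z$ be equality on $Z$, and consider $E_0\times\Delta_Z$ on $2^{\mathbb N}\times Z$. It is aperiodic, and hyperfinite (multiply the finite relations that exhaust $E_0$ by $\Delta_Z$). Each $\mu_0\times\delta_z$ is an invariant probability measure, so the relation is non-smooth by Lemma 2(b); and $\mu_0\times\delta_z$ is ergodic because $\mu_0$ is.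

There are no other ergodic invariant probability measures. Let $\nu$ be one. The sets $2^{\mathbb N}\times B$, $B\subset Z$ Borel, are invariant, so each has $\nu$-measure $0$ or $1$. Hence the projection of $\nu$ to $Z$ is a point mass $\delta_z$, and $\nu=\nu'\times\delta_z$ with $\nu'$ an $E_0$-invariant probability measure, so $\nu'=\mu_0$. Thus the two relations have the same number of ergodic invariant probability measures, and Dougherty–Jackson–Kechris gives $E|X_\infty\cong E_0\times\Delta_Z$. We identify them.

**Step 2: spread a non-lifting action over the fibers.** Let $\alpha$ be an outer action of $SL_3(\mathbb Z)$ on $2^{\mathbb N}/E_0$ that does not lift, and let $T_g$ represent $\alpha(g)$. Let $T'_g$ be $T_g\times\mathrm{id}_Z$ on $X_\infty$ and the identity on $X\setminus X_\infty$. Then $T'_g\in\mathrm{Aut}_B(E)$. Since $T_gT_hT_{gh}^{-1}\in[E_0]_B$, also $T'_gT'_hT'^{-1}_{gh}\in[E]_B$. So $g\mapsto[T'_g]$ is an outer action on $X/E$.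

**Step 3: a lift would restrict to one fiber.** Suppose $\theta$ lifts it. Then $\theta(g)(x,z)$ is $(E_0\times\Delta_Z)$-equivalent to $(T_gx,z)$. So every $\theta(g)$ maps $2^{\mathbb N}\times\{z\}$ into itself. As this also holds for $\theta(g^{-1})=\theta(g)^{-1}$, it maps this fiber onto itself. Fix one $z\in Z$. The restriction is a Borel action $\theta_z$ on $2^{\mathbb N}$ with $\theta_z(g)x\mathrel{E_0}T_gx$ for all $x$. Then $T_g^{-1}\theta_z(g)\in[E_0]_B$, so $\theta_z(g)\in\mathrm{Aut}_B(E_0)$ represents $\alpha(g)$, and $\theta_z$ lifts $\alpha$. This contradicts the choice of $\alpha$, so (2) fails. $\blacksquare$
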